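# Flat points of the entropy staircase of unique $q$-expansions

## Differentiability of $H$ on its bifurcation set: the statements

Fix a positive integer $M$. For $q\in(1,M+1]$ let $H(q)$ be the topological entropy of the set $\mathbf U_q$ of unique $q$-expansions over the digits $\{0,\dots,M\}$. Let $\mathcal E$ be the set of $q\in(1,M+1]$ at which $H$ is not locally constant, and let $N$ be the set of points of $(1,M+1)$ at which $H$ is not differentiable. (Precise definitions follow in the next section.)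

**Theorem A.** For every $M\ge1$ and every $\varepsilon>0$ there is a set of cardinality $2^{\aleph_0}$ of points $q\in\mathcal E\cap(M+1-\varepsilon,M+1)$ at which $H$ is differentiable with $H'(q)=0$.

**Theorem B.** If $H$ is differentiable at $q\in(1,M+1)$, then $H'(q)=0$.

**Corollary C.** We have $N\subseteq\mathcal E$. The set $\mathcal E\cap(1,M+1)\setminus N$ has cardinality $2^{\aleph_0}$, and $H'=0$ on it. The set $N$ meets every neighbourhood of every point of $\mathcal E\cap(1,M+1)$ in an uncountable set.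

The problem comes from Rafael Alcaraz Barrera, Simon Baker and Derong Kong, "Entropy, topological transitivity, and dimensional properties of unique $q$-expansions", arXiv:1609.02122 (2016). The function $H$ is a Devil's staircase: continuous, non-decreasing, and locally constant almost everywhere. Where it is locally constant its derivative is $0$, so it can fail to be differentiable only on $\mathcal E$. The conjecture is the converse: $\mathcal E$ is exactly the set of points where $H$ is not differentiable. At the endpoint $M+1$ a two-sided derivative makes no sense, so one reads the conjecture on $(1,M+1)$, as $\mathcal E\cap(1,M+1)=N$.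

Theorem A says that this is false for every $M$: there are points where the staircase really climbs, in every neighbourhood, and yet the graph has a horizontal tangent. Theorem B says that a derivative, whenever it exists, is $0$. Corollary C says that $N$ is nevertheless large: every climb of the staircase meets uncountably many points of non-differentiability.

## Expansions, unique expansions, and the facts we rely on

A sequence $(x_i)=x_1x_2\dots\in\{0,\dots,M\}^\infty$ is a *$q$-expansion* of $x$ if $x=\pi_q((x_i)):=\sum_{i\ge1}x_iq^{-i}$. A number has one if and only if it lies in $[0,M/(q-1)]$. Let $\mathcal U_q$ be the set of $x$ having exactly one $q$-expansion and $\mathbf U_q$ the set of the corresponding sequences. With $B_n(\mathbf U_q)$ the set of words of length $n$ occurring in sequences of $\mathbf U_q$, put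
$$H(q)=h(\mathbf U_q)=\lim_{n\to\infty}\frac{\log\#B_n(\mathbf U_q)}n .$$
The limit exists because $\#B_{m+n}\le\#B_m\,\#B_n$ (Fekete's lemma), and it equals the infimum of the quotients.

**Conventions.** Words and sequences are over $\{0,\dots,M\}$, the order is lexicographic, and $\sigma$ is the shift. The reflection of $x$ is $\bar x$ with $\overline{x_i}=M-x_i$; it reverses the order. For a word $u$, $u^{\pm}$ is $u$ with its last digit changed by $\pm1$. Among words of one length, $y^+$ is the immediate successor of $y$ if the last digit of $y$ is $<M$, so $x>y$ if and only if $x\ge y^+$; likewise $y^-$ is the immediate predecessor of $y$ if the last digit of $y$ is $>0$. The *suffix of $u_1\dots u_n$ at shift $i$* is $u_{i+1}\dots u_n$. A sequence $x$ is *periodic* if $\sigma^nx=x$ for some $n\ge1$.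

**Definition.** The *quasi-greedy expansion* $\alpha(q)$ of $1$ is the lexicographically largest $q$-expansion of $1$ not ending in $0^\infty$.

For example, take $M=1$ and $q=\frac{1+\sqrt5}2$. Then $1=q^{-1}+q^{-2}$, so $110^\infty$ is an expansion of $1$, but it ends in $0^\infty$; the quasi-greedy one is $(10)^\infty$.

Three facts are used.

* (F1) (Baiocchi–Komornik; de Vries–Komornik.) The map $q\mapsto\alpha(q)$ is a strictly increasing bijection from $(1,M+1]$ onto the set of sequences $\alpha$ not ending in $0^\infty$ with $\sigma^n\alpha\le\alpha$ for all $n\ge0$. Write $p(\alpha)$ for the inverse map. Then $\pi_{p(\alpha)}(\alpha)=1$ and $p(M^\infty)=M+1$.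
* (F2) (The same sources, and Erdős–Joó–Komornik.) $x\in\mathbf U_q$ if and only if for all $n\ge1$: $\sigma^nx<\alpha(q)$ whenever $x_n<M$, and $\overline{\sigma^nx}<\alpha(q)$ whenever $x_n>0$.
* (F3) (Komornik, Kong, Li.) $H:(1,M+1]\to[0,\log(M+1)]$ is continuous and non-decreasing (and locally constant almost everywhere).

Since $H'=0$ at interior points of intervals of constancy, $N\subseteq\mathcal E$.

Two families of sequences will carry the argument:
$$\mathbf V=\{\alpha:\ \bar\alpha\le\sigma^n\alpha\le\alpha\ \ \forall n\ge0\},\qquad X_\alpha=\{x:\ \bar\alpha\le\sigma^nx\le\alpha\ \ \forall n\ge0\}.$$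
For $M=1$ and $\alpha=(110)^\infty$, the largest sequence without the word $111$ is $(110)^\infty$ and the smallest without $000$ is $(001)^\infty$. So $X_\alpha$ is the set of 0-1 sequences containing neither $000$ nor $111$, and $\alpha\in\mathbf V$.

## Replacing $\mathbf U_q$ by the symmetric set $X_{\alpha(q)}$

The conditions in (F2) depend on the previous digit. The first lemma removes this dependence.

**Lemma 1.** $H(q)=h(X_{\alpha(q)})$ for $q\in(1,M+1)$, with $h(\emptyset)=0$.

*Proof.* Put $\alpha=\alpha(q)$.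

**Step 1.** We show that a non-constant-extreme unique expansion enters $X_\alpha$ after a trivial beginning. Let $x\in\mathbf U_q\setminus\{0^\infty,M^\infty\}$. We claim $x=d^jcz$ with $d\in\{0,M\}$, $j\ge0$, a digit $c$, and $z\in X_\alpha$. If $x_1=d\in\{0,M\}$, let $d^j$ be the maximal initial run of $d$; otherwise let $j=0$. Among $x_1,\dots,x_{j+1}$ there is a digit $<M$ and a digit $>0$. Let $n\ge j+1$ and let $r\le n$ be maximal with $x_r<M$. Then $M^{n-r}\sigma^nx=\sigma^rx<\alpha$ by (F2). So $\alpha$ begins with $M^{n-r}$, and $\sigma^nx<\sigma^{n-r}\alpha\le\alpha$. By symmetry $\sigma^nx>\bar\alpha$. Hence $z=\sigma^{j+1}x\in X_\alpha$.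

**Step 2.** We count words to get $H(q)\le h(X_\alpha)$. If $X_\alpha=\emptyset$, Step 1 gives $\mathbf U_q\subseteq\{0^\infty,M^\infty\}$ and $H(q)=0$. Otherwise every word of length $n$ in $\mathbf U_q$ is $0^n$, or $M^n$, or a word of $X_\alpha$, or $d^icv$ with $0\le i<n$ and $v$ a word of $X_\alpha$ of length $n-1-i$. Each word of $X_\alpha$ extends to the right, so $\#B_k(X_\alpha)$ is non-decreasing in $k$, and
$$\#B_n(\mathbf U_q)\le2+\bigl(1+2(M+1)n\bigr)\#B_n(X_\alpha).$$
Hence $H(q)\le h(X_\alpha)$.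

**Step 3.** We get the reverse inequality from continuity. Let $q<q'\le M+1$. Every $x\in X_{\alpha(q)}$ satisfies $\overline{\alpha(q')}<\sigma^nx<\alpha(q')$ for all $n$, since $\alpha(q)<\alpha(q')$. So $X_{\alpha(q)}\subseteq\mathbf U_{q'}$ by (F2), and $h(X_{\alpha(q)})\le H(q')$. Let $q'\downarrow q$. $\square$

## A closed formula for the number of words

For a sequence $x$ and $|t|<1$ put
$$R_x(t)=1-\sum_{i\ge1}(2x_i-M)t^i .$$

**Lemma 2.** Let $\alpha\in\mathbf V$, $2\alpha_1>M$, and $B_n=\#B_n(X_\alpha)$, $B_0=1$. Then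
$$\sum_{n\ge0}B_nt^n=\frac1{(1-t)R_\alpha(t)} .$$
Consequently $e^{-h(X_\alpha)}$ is the smallest zero of $R_\alpha$ in $(0,1)$, and $h(X_\alpha)=0$ if there is none.

Three checks first. For $\alpha=M^\infty$, $R_\alpha=\frac{1-(M+1)t}{1-t}$ and the formula gives $\frac1{1-(M+1)t}$, as it should for the full shift. For $M=1$, $\alpha=(10)^\infty$, we have $X_\alpha=\{(10)^\infty,(01)^\infty\}$, so $B_n=2$ for $n\ge1$. The generating function is $\frac{1+t}{1-t}$, and indeed $R_\alpha=1-\frac t{1+t}=\frac1{1+t}$. For $M=1$, $\alpha=(110)^\infty$, we get $R_\alpha=1-\frac{t+t^2-t^3}{1-t^3}=\frac{1-t-t^2}{1-t^3}$. The formula then predicts $\frac{1+t+t^2}{1-t-t^2}=1+2t+4t^2+6t^3+10t^4+\cdots$, and there are $2,4,6,10$ words of length $1,2,3,4$ without $000$ and $111$.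

*Proof.* Let $X=X_\alpha$. It satisfies $\sigma X\subseteq X$ and $\overline X=X$, and $\alpha\in X$. So $B_n$ counts the length-$n$ prefixes of elements of $X$.

**Step 1.** We set up a recursion in the first letter. For $x\in X$ let $b_n(x)$ be the number of length-$n$ prefixes of those $z\in X$ with $z\le x$. Then $b_0(x)=1$ and $b_n(\alpha)=B_n$. Since $\bar\alpha_1<\alpha_1$, a sequence $cy$ lies in $X$ if and only if $\bar\alpha_1\le c\le\alpha_1$, $y\in X$, and: no further condition if $\bar\alpha_1<c<\alpha_1$; $y\le\sigma\alpha$ if $c=\alpha_1$; $y\ge\overline{\sigma\alpha}$ if $c=\bar\alpha_1$. We claim that for $x\in X$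
$$b_{n+1}(x)=b_n(\sigma\alpha)+(x_1-\bar\alpha_1-1)B_n+b_n(\sigma x).\tag{1}$$

*Case $x_1>\bar\alpha_1$.* The first letter $\bar\alpha_1$ contributes the number of $n$-prefixes of $y\in X$, $y\ge\overline{\sigma\alpha}$, which by reflection is $b_n(\sigma\alpha)$. Each letter strictly between $\bar\alpha_1$ and $x_1$ contributes $B_n$. The letter $x_1$ contributes $b_n(\sigma x)$; if $x_1=\alpha_1$ the extra condition $y\le\sigma\alpha$ is implied by $y\le\sigma x\le\sigma\alpha$.

*Case $x_1=\bar\alpha_1$.* Now $\sigma x\ge\overline{\sigma\alpha}$, and we count the $n$-prefixes of $y\in X$ with $\overline{\sigma\alpha}\le y\le\sigma x$. Let $A$ be the set of $n$-prefixes of $y\in X$ with $y\le\sigma x$, and $C$ the set of those with $y\ge\overline{\sigma\alpha}$. Then $\#A=b_n(\sigma x)$, $\#C=b_n(\sigma\alpha)$, and $\#(A\cup C)=B_n$ because $\overline{\sigma\alpha}\le\sigma x$. The set to be counted is contained in $A\cap C$; we show equality. Let $v\in A\cap C$ be a prefix of $y_1\in X$, $y_1\le\sigma x$,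 and of $y_2\in X$, $y_2\ge\overline{\sigma\alpha}$. If one of them lies in $[\overline{\sigma\alpha},\sigma x]$ we are done. If neither does, then $y_1<\overline{\sigma\alpha}\le\sigma x<y_2$, so $\overline{\sigma\alpha}\in X$ itself has prefix $v$. Hence the number is $\#A+\#C-B_n$, which is (1).

**Step 2.** We eliminate $b_n(\sigma\alpha)$ and iterate. With $x=\alpha$, (1) reads $B_{n+1}=2b_n(\sigma\alpha)+(2\alpha_1-M-1)B_n$. Substituting this back,
$$b_{n+1}(x)=\tfrac12B_{n+1}+\bigl(x_1-\tfrac{M+1}2\bigr)B_n+b_n(\sigma x).$$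
Applying this along $\alpha,\sigma\alpha,\sigma^2\alpha,\dots$ gives
$$B_n=1+\sum_{i=1}^n\Bigl(\tfrac12B_{n-i+1}+\bigl(\alpha_i-\tfrac{M+1}2\bigr)B_{n-i}\Bigr).$$

**Step 3.** We pass to power series. Let $B(t)=\sum B_nt^n$ and $A(t)=\sum_{i\ge1}(\alpha_i-\frac{M+1}2)t^i$. Step 2 says $B=\frac1{1-t}+\frac{B-1}{2(1-t)}+AB$, that is, $B\,[1-2t-2(1-t)A]=1$. Since $2A=(1-R_\alpha)-\frac t{1-t}$, we have $2(1-t)A=(1-t)(1-R_\alpha)-t$, and the bracket is $(1-t)R_\alpha$.

**Step 4.** We read off the entropy $h=h(X_\alpha)$. The radius of convergence of $B$ is $e^{-h}\le1$, so $R_\alpha\ne0$ on $|t|<e^{-h}$. If $e^{-h}<1$, then $B_n\ge e^{hn}$ (the limit is an infimum), so $B(t)\ge\frac1{1-e^ht}\to\infty$ as $t\uparrow e^{-h}$. Since $R_\alpha(t)=\frac1{(1-t)B(t)}$ there and $R_\alpha$ is continuous on $[0,1)$, $R_\alpha(e^{-h})=0$. $\square$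

## Two rates: $t_0^n$ for entropy, $q^{-n}$ for the base

By Lemmas 1 and 2, differentiating $H$ at $q$ means comparing two effects of changing $\alpha(q)$ at position $n$: the effect on the base, and the effect on the zero $t_0=e^{-H(q)}$. Let us do this at the simplest non-trivial point.

**Example (the tribonacci base, $M=1$).** Let $\alpha=\alpha(q)=(110)^\infty$. The equation $\pi_q(\alpha)=1$ is $q^3=q^2+q+1$, so $q\approx1.839$. By the computation above $t_0+t_0^2=1$, so $t_0\approx0.618$. We approximate from the left by $\alpha'=w^\infty$, $w=(110)^j10$, $j\ge1$. In $\alpha'$ all zeros are isolated, so every shift exceeds $\overline{\alpha'}=001\dots$. A shift beginning with $11$ begins with $(110)^i10$ for some $1\le i\le j$; if $i<j$ it is smaller than $\alpha'$, which begins with $(110)^i11$, and if $i=j$ it equals $\alpha'$. So $\alpha'\in\mathbf V$. Let $p=p(\alpha')<q$.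

With $n=3j+2$ and $t=t_0$ (so that $t+t^2-t^3=1-t^3$ and $1-t=t^2$),
$$R_{\alpha'}(t_0)=1-\frac{1-t_0^{3j}+t_0^{3j}(t_0-t_0^2)}{1-t_0^n}=\frac{t_0^{3j}(1-t_0)}{1-t_0^n}=\frac{t_0^{3j+2}}{1-t_0^n}.$$
The sequences $\alpha,\alpha'$ share $3j+1$ digits and $p>\frac{1+\sqrt5}2$, so
$$\frac{q-p}{pq}\le\pi_p(\alpha)-\pi_q(\alpha)=\pi_p(\alpha)-\pi_p(\alpha')\le\frac{p^{-3j-1}}{p-1},\qquad q-p\le7p^{-3j-1}.$$
Hence $p\to q$ as $j\to\infty$. Put $t'=e^{-H(p)}\ge t_0$. By continuity of $H$, $t'\le0.7$ for large $j$. On $[0,0.7]$ we have $|R'_{\alpha'}|\le(1-0.7)^{-2}\le12$, so $t'-t_0\ge\frac1{12}t_0^{3j+2}$, and $H(q)-H(p)=\log t'-\log t_0\ge t'-t_0$. Thus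
$$\frac{H(q)-H(p)}{q-p}\ge\frac{t_0^{3j+2}p^{3j+1}}{84}\to\infty,$$
because $p>1.8$ for large $j$ and $1.8\,t_0>1$. So $q\in\mathcal E$ and $H$ is not differentiable at $q$: here the conjecture is right.

**The same argument at a general point.** Let $\alpha=\alpha(q)\in\mathbf V$, $2\alpha_1>M$, with $t_0=e^{-H(q)}<1$, and let $\alpha(p)$ differ from $\alpha$ first at position $n$. Since $R_\alpha(t_0)=0$,
$$R_{\alpha(p)}(t_0)=2\sum_{i\ge n}(\alpha_i-\alpha(p)_i)t_0^i .$$
The term $i=n$ has modulus at least $2t_0^n$. To reach non-differentiability one would like to conclude $|R_{\alpha(p)}(t_0)|\ge ct_0^n$. But the tail is bounded only by $2M\frac{t_0^{n+1}}{1-t_0}$, and this is smaller than $2t_0^n$ only if $t_0<\frac1{M+1}$. That never happens: for $0<t\le\frac1{M+1}$ and $\alpha\ne M^\infty$ we have $R_\alpha(t)>R_{M^\infty}(t)\ge0$, so $t_0>\frac1{M+1}$. The approach stops exactly here: the tail may cancel the leading term.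

The stopping point also tells us what to look for. Near $q=M+1$ the zero $t_0$ is only slightly larger than $\frac1{M+1}$, so cancellation requires that after a digit drop $d\to d-1$ the two sequences continue almost extremally: one with zeros, the other with $M$'s. We shall build $\alpha$ so that it continues with reflections of its own prefixes, and then the cancellation repeats at all scales.

## Stepping stones: when nearby plateaus force derivative zero

We need to control all $q'$ near $q$, not just special ones. Monotonicity allows us to check only a sequence of intervals of constancy.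

**Lemma 3.** Let $q\in(1,M+1)$ and let $[a_i,b_i]$, $a_i<b_i$, be intervals with endpoints tending to $q$, all to the right of $q$ (that is, $q<a_i$) or all to its left ($b_i<q$). Suppose $H$ equals a constant $H_i$ on $[a_i,b_i]$ and
$$\frac{|H_i-H(q)|}{b_{i+1}-a_{i+1}}\to0 .$$
Then the right, respectively left, derivative of $H$ at $q$ exists and is $0$.

*Proof.* Right side. Let $q'>q$ be close to $q$ and let $i$ be maximal with $b_i\ge q'$; it exists since $b_i\to q$, and $i\to\infty$ as $q'\downarrow q$ since each $b_i>q$. Then $q<a_{i+1}<b_{i+1}<q'$, so $q'-q\ge b_{i+1}-a_{i+1}$, while $0\le H(q')-H(q)\le H(b_i)-H(q)=H_i-H(q)$. Left side. Take $i$ maximal with $a_i\le q'$. Then $q'<a_{i+1}<b_{i+1}<q$, so $q-q'\ge b_{i+1}-a_{i+1}$, and $0\le H(q)-H(q')\le H(q)-H_i$. $\square$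

The intervals need not be ordered or disjoint. What matters is the shift in the index: the entropy gap on one interval is compared with the length of the *next* one.

## Good words and the plateaus they produce

**Definition.** A word $u=u_1\dots u_n$ is *good* if for all $0\le i<n$
$$\overline{u_1\dots u_{n-i}}<u_{i+1}\dots u_n\le u_1\dots u_{n-i}.$$

Taking $i=n-1$ gives $u_n>\bar u_1\ge0$, so $u^-$ and $\bar u^{\,+}=\overline{u^-}$ are defined. For $M=1$, $111$ is good, and $10$ is not because its last digit $0$ is not larger than $\bar u_1=0$. For a word $u$ of length $n$ put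
$$\hat u(t)=\sum_{i\le n}(2u_i-M)t^i,\qquad P_u(t)=1+t^n-\hat u(t).$$

**Lemma 4.** Let $u$ be good of length $n$, $w=u^-$, $2w_1>M$. Put $\beta=w^\infty$, $\beta'=(u\bar u)^\infty$.

(a) $\beta,\beta'\in\mathbf V$, $\beta<\beta'<M^\infty$, and neither ends in $0^\infty$; so $a=p(\beta)<b=p(\beta')<M+1$ are defined.

(b) $R_\beta=P_u/(1-t^n)$ and $R_{\beta'}=P_u/(1+t^n)$. Hence $H$ is constant on $[a,b]$.

(c) $b-a\ge\frac{(a-1)^2}M\bigl(\frac M{b-1}-1\bigr)b^{-n}>0$.

For $M=1$, $u=111$: $\beta=(110)^\infty$, $\beta'=(111000)^\infty$, $P_u=1-t-t^2$. The tribonacci base is the point $a$ here, so the staircase has infinite left difference quotients there and is flat to the right.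

*Proof of (a).* **Step 1.** We show $\beta\in\mathbf V$. For $1\le i<n$, goodness gives
$$\overline{w_1\dots w_{n-i}}\le w_{i+1}\dots w_n<w_1\dots w_{n-i},$$
since $w_1\dots w_{n-i}=u_1\dots u_{n-i}$ and $w_{i+1}\dots w_n$ is the immediate predecessor of $u_{i+1}\dots u_n$. So $\sigma^i\beta\le\beta$ for all $i$. Also $\beta>\bar\beta$ since $w_1>\bar w_1$. Suppose $\sigma^i\beta<\bar\beta$ with $1\le i<n$. Then $w_{i+1}\dots w_n=\overline{w_1\dots w_{n-i}}$, and comparing the remaining digits, $\beta<\overline{\sigma^{n-i}\beta}$, i.e. $\sigma^{n-i}\beta<\bar\beta$. The same argument with $n-i$ in place of $i$ gives $w_{n-i+1}\dots w_n=\overline{w_1\dots w_i}$. Thus $\sigma^i\beta$ begins with $w_{i+1}\dots w_nw_1\dots w_i=\bar w$. It has period $n$, so $\sigma^i\beta=\bar\beta$, a contradiction.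

**Step 2.** We show $\beta'\in\mathbf V$. First $\beta'>\overline{\beta'}$ since $u>\bar u$. Let $1\le i<n$. Then $\sigma^i\beta'>\overline{\beta'}$ since $u_{i+1}\dots u_n>\overline{u_1\dots u_{n-i}}$. Further $u_{i+1}\dots u_n\le u_1\dots u_{n-i}$. In case of equality the next $i$ digits are $\overline{u_1\dots u_i}$ in $\sigma^i\beta'$, and $u_{n-i+1}\dots u_n>\overline{u_1\dots u_i}$ in $\beta'$. So $\sigma^i\beta'\le\beta'$. Since $\sigma^{n+i}\beta'=\overline{\sigma^i\beta'}$ for $0\le i<n$, the remaining shifts follow by reflection.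

**Step 3.** We place the two sequences in the domain of $p$. As $\beta$ begins with $u^-$ and $\beta'$ with $u$, $\beta<\beta'$. As $u_1\ge w_1>M/2$, the digit $\bar u_1<M$ occurs in $\beta'$, so $\beta'\ne M^\infty$. Both are periodic with positive first digit, so neither ends in $0^\infty$. Now use (F1).

*Proof of (b).* We have $\hat w=\hat u-2t^n$ and $R_\beta=1-\frac{\hat w}{1-t^n}=\frac{P_u}{1-t^n}$. Since $\hat{\bar u}=-\hat u$, $R_{\beta'}=1-\frac{\hat u(1-t^n)}{1-t^{2n}}=1-\frac{\hat u}{1+t^n}=\frac{P_u}{1+t^n}$. Both functions have the same zeros in $(0,1)$, so $H(a)=H(b)$ by Lemmas 1 and 2 (both first digits exceed $M/2$), and $H$ is monotone.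

*Proof of (c).* We have $\pi_a(\beta)=1=\pi_b(\beta')$, $\beta'=u\,\overline{\beta'}$, $\beta=u^-\beta$ and $\pi_b(\overline{\beta'})=\frac M{b-1}-1$. So
$$\pi_a(\beta)-\pi_b(\beta)=\pi_b(\beta')-\pi_b(\beta)=b^{-n}\Bigl(1+\frac M{b-1}-1-\pi_b(\beta)\Bigr)\ge b^{-n}\Bigl(\frac M{b-1}-1\Bigr),$$
because $\pi_b(\beta)\le\pi_a(\beta)=1$. The left side is at most $(b-a)\sum_iMia^{-i-1}=(b-a)\frac M{(a-1)^2}$. Finally $b<M+1$ gives positivity. $\square$

## Appending reflected prefixes: defects multiply

Let $u,v$ be words with the last digit of $v$ at least $1$. The word $u\bar v^{\,+}$ satisfies $\widehat{u\bar v^{\,+}}=\hat u+t^{|u|}(-\hat v+2t^{|v|})$, hence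
$$P_{u\bar v^{\,+}}=1-\hat u+t^{|u|}\hat v-t^{|u|+|v|}=P_u-t^{|u|}P_v.\tag{2}$$
The value $P_u(t_0)$ measures, through Lemma 4(b), how far the entropy on the plateau of $u$ is from $-\log t_0$. Identity (2) says that appending $\bar v^{\,+}$ changes this defect not by $t_0^{|u|}$ but by $t_0^{|u|}$ *times the defect of $v$*. If $v$ is itself a long prefix of the sequence under construction, its defect is already tiny. This is the cancellation that blocked the naive lower bound, and we now arrange it at every scale.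

**The words $U_m$.** Fix $k\ge3$ and $f:\{1,2,\dots\}\to\{0,1,\dots\}$ with $f(1)=0$, $f(m)\in\{m-1,m-2\}$ for $m\ge2$, and

(N) there is no $m\ge2$ with both $f(m)=m-2$ and $f(m+1)=m-1$.

Then $f$ is non-decreasing, as $f(m+1)\ge m-1\ge f(m)$. Define
$$U_0=M^k,\quad U_1=M^k1,\quad U_{m+1}=U_m\overline{U_{f(m)}}^{\,+}\ (m\ge1),\qquad l_m=|U_m|.$$
The simplest choice is $f(m)=m-1$. For $M=1$, $k=3$ it gives
$$U_0=111,\quad U_1=1111,\quad U_2=1111\,001,\quad U_3=1111001\,0001,\quad U_4=11110010001\,0000111 .$$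

The $U_m$ are well defined and end in a digit $\ge1$: this holds for $U_0,U_1$, and if $U_{f(m)}$ ends in $d\ge1$, then $U_{m+1}$ ends in $M-d+1\in[1,M]$. We have $l_0=k$, $l_1=k+1$, $l_{m+1}=l_m+l_{f(m)}$ for $m\ge1$, $l_m<l_{m+1}\le2l_m$, and $U_m$ is a proper prefix of $U_{m+1}$. Let $\alpha=\lim U_m$. With $P_m=P_{U_m}$, (2) gives
$$P_{m+1}=P_m-t^{l_m}P_{f(m)}\qquad(m\ge1).\tag{3}$$

In the example, $P_0=1-t-t^2$, $P_1=1-t-t^2-t^3$, and $P_1-t^4P_0=1-t-t^2-t^3-t^4+t^5+t^6$ is indeed $P_{U_2}$.

For plateaus to the right of our point we shall also need the words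
$$V_{m,a}=U_m\overline{U_a}^{\,+}\quad(a<m),\qquad P_{V_{m,a}}=P_m-t^{l_m}P_a .$$
Thus $U_{m+1}=V_{m,f(m)}$. The combinatorial task is to show that all $U_m$, and enough of the $V_{m,a}$, are good.

## Borders, and why the words are good

**Definition.** A *border* of $U_m$ is an $r$ with $0<r<l_m$ such that the last $r$ digits of $U_m$ equal the first $r$. We say *$\overline{U_a}$ occurs at $r$ in $U_m$* if $r+l_a\le l_m$ and $\alpha_{r+1}\dots\alpha_{r+l_a}=\overline{U_a}$.

In the example, $U_2=1111001$ has the single border $1$; in $U_3=11110010001$ the word $\overline{U_0}=000$ occurs only at $r=7=l_2$.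

**Lemma 5.** (i) If $U_0,\dots,U_m$ are good and $\overline{U_a}$ occurs at $r\ge1$ in $U_m$, then $r\ge l_{a+2}$.

(ii) Let $a<m$, let $U_a$ and $U_m$ be good, and suppose there is no border $r<l_m-l_a$ of $U_m$ such that $\overline{U_a}$ occurs at $r$ in $U_m$. Then $V_{m,a}$ is good.

(iii) All $U_m$ are good.

*Proof of (i).* The purpose is to show that reflected prefixes come late. Let $j$ be minimal with $l_j\ge r+l_a$. Since $r+l_a>l_a\ge l_0$, we have $1\le j\le m$ and $a<j$. If $r+l_a=l_j$, the suffix of $U_j$ at shift $r$ equals the reflected prefix, contradicting goodness of $U_j$. So $l_{j-1}<r+l_a<l_j$. If $r<l_{j-1}$, then $\alpha_{r+1}\dots\alpha_{l_{j-1}}$ is a suffix of $U_{j-1}$ and a prefix of $\overline{U_a}$, hence equal to the reflected prefix of its length, contradicting goodness of $U_{j-1}$. So $r\ge l_{j-1}$ and $l_a<l_j-l_{j-1}$. If $j=1$ this says $l_a<1$, impossible. So $j\ge2$ and $l_a<l_{f(j-1)}$, whence $a<f(j-1)\le j-2$. Therefore $j-1\ge a+2$ and $r\ge l_{j-1}\ge l_{a+2}$.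

*Proof of (ii).* Let $x=V_{m,a}$, of length $l_m+l_a$. We check every shift.

*Shifts $l_m+j$, $0\le j<l_a$.* The suffix is $\bar s^{\,+}$, with $s$ the suffix of $U_a$ at shift $j$. Let $\omega$ be the prefix of $U_a$ of length $|s|$; it is also a prefix of $x$. From $\bar\omega<s\le\omega$ we get $\bar\omega\le\bar s<\omega$, so $\bar\omega<\bar s^{\,+}\le\omega$.

*Shifts $0\le i<l_m$.* The lower inequality follows from the strict one for $U_m$. The upper one is trivial for $i=0$, and clear if the suffix of $U_m$ at shift $i\geq 1$ is smaller than the corresponding prefix. Otherwise $r=l_m-i$ is a border, and we need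
$$x_{r+1}\dots x_{r+l_a}\ge\overline{U_a}^{\,+}.$$
By goodness of $U_m$ at shift $r$, $x_{r+1}\dots x_{l_m}>\overline{x_1\dots x_i}$.

* If $i<l_a$, the first $i$ digits of $\overline{U_a}^{\,+}$ are $\overline{x_1\dots x_i}$, so strict inequality holds.
* If $i=l_a$, then $x_{r+1}\dots x_{l_m}>\overline{U_a}$, i.e. $\ge\overline{U_a}^{\,+}$.
* If $i>l_a$, i.e. $r<l_m-l_a$, then $x_{r+1}\dots x_{r+l_a}\ge\overline{U_a}$, and equality is excluded by hypothesis.

*Proof of (iii).* The suffixes of $U_0=M^k$ equal the prefixes and exceed the reflected prefixes $0^{k-i}$. The suffix of $U_1$ at shift $i$ is $M^{k-i}1$, $0\le i\le k$. For $i\ge1$ the prefix of this length is $M^{k-i+1}\ge M^{k-i}1$ and the reflected prefix is $0^{k-i+1}<M^{k-i}1$. For $i=0$ the upper inequality is trivial and the lower one holds by the first digit. So $U_0,U_1$ are good. Suppose $U_0,\dots,U_m$ are good, $m\ge1$, and let $a=f(m)$. If $m=1$, there is no border $r<l_1-l_0=1$. If $m\ge2$, an $r$ forbidden in (ii) would satisfy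 $l_m>r\ge l_{f(m)+2}\ge l_m$ by (i), impossible. So $U_{m+1}=V_{m,f(m)}$ is good by (ii). $\square$

For $a<f(m)$ part (i) alone no longer excludes bad borders, and we need to know how long borders can be. For $m\ge8$ put
$$c(m)=f(f(m-1)-1)\in[m-6,m-4],\qquad b(m)=f(c(m))\in[m-8,m-5].$$

**Lemma 6.** Let $m\ge8$. (i) Every border of $U_m$ is $\le l_{c(m)}$. (ii) $V_{m,a}$ is good for $b(m)\le a<f(m)$. (iii) $\alpha$ is not periodic.

*Proof of (i).* Let $e=f(m-1)$ and $c=c(m)=f(e-1)$. From $U_e=U_{e-1}\overline{U_c}^{\,+}$ we get $\overline{U_e}=\overline{U_{e-1}}\,U_c^-$, so $\overline{U_e}^{\,+}=\overline{U_{e-1}}\,U_c$ and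
$$U_m=U_{m-1}\overline{U_e}^{\,+}=U_{m-1}\overline{U_{e-1}}\,U_c,\qquad l_e=l_{e-1}+l_c.$$
Suppose a border $r>l_c$ of $U_m$ exists.

* If $r<l_e$, the suffix of length $r$ is $\bar yU_c$ with $y$ a proper nonempty suffix of $U_{e-1}$. Since $y$ is strictly larger than the reflected prefix of its length, $\bar y$ is strictly smaller than the prefix. Contradiction.
* If $r=l_e$, the suffix begins with $0\ne M$. Contradiction.
* If $r>l_e$, put $r'=r-l_e\in(0,l_{m-1})$. Comparing the suffix of length $r$ with the prefix, $r'$ is a border of $U_{m-1}$ and $\alpha_{r'+1}\dots\alpha_r=\overline{U_e}^{\,+}$. So $\overline{U_{e-1}}$ occurs at $r'$ in $U_m$, and $r'\ge l_{e+1}$ by Lemma 5(i). If $e=m-2$, this contradicts $r'<l_{m-1}$. If $e=m-3$, then $r'\ge l_{m-2}$. Since $f(m-1)=m-3$, condition (N) at index $m-2$ gives $f(m-2)=m-3$, i.e. $U_{m-1}=U_{m-2}\overline{U_{m-3}}^{\,+}$. As $r'>l_{m-3}$ is a border of $U_{m-1}$, the first $r'$ digits of $\alpha$ end in $\overline{U_{m-3}}^{\,+}$. So its prefix $\overline{U_{m-4}}$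 occurs at $r''=r'-l_{m-3}$, and $0<r''<l_{m-1}-l_{m-3}=l_{m-2}$. But Lemma 5(i) gives $r''\ge l_{m-2}$, a contradiction.

*Proof of (ii).* Let $r<l_m-l_a$ be a border such that $\overline{U_a}$ occurs at $r$ in $U_m$. With $c=c(m)$, Lemma 5(i) gives $r\ge l_{a+2}\ge l_{b(m)+2}\ge l_c$, as $b(m)=f(c)\ge c-2$. By (i), $r\le l_c$. Hence $r=l_c$ and $a=c-2=b(m)=f(c)$. But $U_m$ begins with $U_{c+1}=U_c\overline{U_{f(c)}}^{\,+}$, so the $l_a$ digits following $U_c$ are $\overline{U_a}^{\,+}\ne\overline{U_a}$. Contradiction. So no such $r$ exists, and Lemma 5(ii) applies.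

*Proof of (iii).* Suppose $\sigma^n\alpha=\alpha$, $n\ge1$. Since $l_m-l_{m-1}=l_{f(m-1)}\to\infty$, for large $m$ the number $l_m-n\ge l_{m-1}>l_{c(m)}$ is a border of $U_m$, contradicting (i). $\square$

## The base $q$ and its plateaus on both sides

Goodness of all $U_m$ gives, comparing ever longer prefixes, $\alpha\in\mathbf V$. Since $\alpha_{l_m}\ge1$ for all $m$, $\alpha$ does not end in $0^\infty$. Since $U_2=M^k1\,0^{k-1}1$, $\alpha\ne M^\infty$. So $\alpha=\alpha(q)$ for a unique $q\in(1,M+1)$. This is the $q$ we study.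

**Left intervals.** For $m\ge1$ let $J_m=[p((U_m^-)^\infty),\,p((U_m\overline{U_m})^\infty)]$. It lies to the left of $q$: $(U_m\overline{U_m})^\infty$ begins with $U_m\overline{U_{f(m)}}$, while $\alpha$ begins with $U_m\overline{U_{f(m)}}^{\,+}$.

**Right intervals.** For $m\ge8$ and $b(m)\le a<f(m)$ let $w=U_m\overline{U_a}$, $w^+=V_{m,a}$, and $J_{m,a}=[p(w^\infty),\,p((w^+\overline{w^+})^\infty)]$. It lies to the right of $q$. Indeed $\alpha$ begins with $U_m\overline{U_{f(m)}}^{\,+}$, and $\overline{U_a}$ is a prefix of $\overline{U_{f(m)}}^{\,+}$ as $a<f(m)$, so $\alpha$ begins with $w$. Then $\alpha=w\,\sigma^{|w|}\alpha\le w\alpha\le ww\alpha\le\cdots$, so $\alpha\le w^\infty$, and $\alpha\ne w^\infty$ by Lemma 6(iii).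

The words $U_m^-$ and $w$ have first digit $M$, so Lemma 4 applies, and $H$ is constant on each of these intervals.

**Step 1.** We show that the endpoints tend to $q$ as $m\to\infty$, uniformly in $a$. The expansions $\alpha(p)$ of the endpoints $p$ agree with $\alpha$ in at least the first $l_m-1\ge k\ge3$ digits. So $1\ge p^{-1}+p^{-2}+p^{-3}$, which keeps $p$ above a constant $\rho>1$. Then $|1-\pi_p(\alpha)|=|\pi_p(\alpha(p))-\pi_p(\alpha)|\le\frac{M\rho^{-(l_m-1)}}{\rho-1}\to0$. So any limit point $p^*$ satisfies $\pi_{p^*}(\alpha)=1$, and $p^*=q$ because $p\mapsto\pi_p(\alpha)$ is strictly decreasing.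

**Step 2.** We bound the lengths from below. Since $1<q<M+1$, Step 1 and Lemma 4(c) give $c_0>0$ such that for large $m$ and all admissible $a$
$$|J_m|\ge c_0(M+1)^{-l_m},\qquad|J_{m,a}|\ge c_0(M+1)^{-(l_m+l_a)}.\tag{4}$$

## How close the plateau entropies are to $H(q)$

**Step 1.** We choose $k$ so that all zeros in question lie close to $\frac1{M+1}$ and depend stably on the sequence. Let $\eta=2^{-13}$ and
$$y=\min\bigl\{(M+1)^{-1/(1+\eta/2)},\ \tfrac23,\ \tfrac1M\bigr\}>\frac1{M+1}.$$
Put $R_\infty=R_{M^\infty}=\frac{1-(M+1)t}{1-t}$. Then $R_\infty'=-\frac M{(1-t)^2}\le-1$ on $[0,1)$ and $R_\infty(y)<0$. For every sequence $x$ beginning with $M^k$, on $[0,\frac23]$,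
$$|R_x-R_\infty|\le2M\sum_{i>k}(\tfrac23)^i,\qquad|R_x'-R_\infty'|\le2M\sum_{i>k}i(\tfrac23)^{i-1}.$$
So for all sufficiently large $k$, depending only on $M$, every such $x$ satisfies
$$R_x'\le-\tfrac12\ \text{ on }[0,\tfrac23],\qquad R_x(y)<0.\tag{5}$$
As $R_x(0)=1$, $R_x$ has exactly one zero $t_x$ in $[0,\frac23]$, and $t_x<y$. Fix such a $k\ge3$ and put $t_0=t_\alpha$. By Lemmas 1 and 2, $H(q)=-\log t_0>0$. Moreover
$$t_0\le(M+1)^{-1/(1+\eta/2)},\qquad t_0<\tfrac23,\qquad(M-1)t_0<1.\tag{6}$$

**Step 2.** We bound entropy differences by defects. Let $u$ be $U_m$ ($m\ge1$) or $V_{m,a}$ ($m\ge8$, $b(m)\le a<f(m)$), $\beta=(u^-)^\infty$, $p=p(\beta)$. Then $\beta$ begins with $M^k$, so $H(p)=-\log t_\beta$. Also $t_\beta,t_0\ge\frac1{M+1}$, since entropies are at most $\log(M+1)$. By the mean value theorem (for $\log$, then for $R_\beta$ with (5)), Lemma 4(b) and $1-t_0^{|u|}\ge\frac13$,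
$$|H(p)-H(q)|\le(M+1)|t_\beta-t_0|\le2(M+1)|R_\beta(t_0)|\le6(M+1)|P_u(t_0)|.\tag{7}$$

**Step 3.** We turn the recursion (3) into a decay rate. Let $\delta_m=P_m(t_0)$. Since $P_m(t_0)\to R_\alpha(t_0)=0$, summing (3) gives $\delta_m=\sum_{j\ge m}t_0^{l_j}\delta_{f(j)}$ for $m\ge1$. Let $\Delta_m=\sup_{j\ge m}|\delta_j|<\infty$. As $f$ is non-decreasing, $l_j\ge l_{m+1}+(j-m-1)$ for $j>m$, and $\frac1{1-t_0}\le3$, for $m\ge1$
$$\Delta_m\le\Delta_{f(m)}\sum_{j\ge m}t_0^{l_j}\le t_0^{l_m}\Bigl(1+\frac{t_0^{l_{m+1}-l_m}}{1-t_0}\Bigr)\Delta_{f(m)}\le t_0^{l_m}\bigl(1+3t_0^{l_{f(m)}}\bigr)\Delta_{f(m)}.$$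
Define $S_0=0$ and $S_m=l_m+S_{f(m)}$ for $m\ge1$. Iterating along the strictly decreasing chain $m,f(m),f^2(m),\dots,0$, and since $\prod_{j\ge0}(1+3t_0^{l_j})<\infty$, there is $C_1$ with
$$|\delta_m|\le C_1t_0^{S_m}\qquad(m\ge0).\tag{8}$$

**Step 4.** We record the resulting bounds on the intervals. By induction $S_m$ is increasing in $m$: $S_1>S_0$, and $S_{m+1}-S_m=(l_{m+1}-l_m)+(S_{f(m+1)}-S_{f(m)})>0$ for $m\ge1$. Also $S_m\ge l_m$ for $m\ge1$. On $J_{m,a}$ we have $|P_{V_{m,a}}(t_0)|\le|\delta_m|+t_0^{l_m}|\delta_a|$, and $S_m=l_m+S_{f(m)}\ge l_m+S_a$. So with $C_2=12(M+1)C_1$, (7) and (8) give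
$$|H-H(q)|\le C_2t_0^{S_m}\ \text{ on }J_m,\qquad|H-H(q)|\le C_2t_0^{\,l_m+S_a}\ \text{ on }J_{m,a}.\tag{9}$$

## Exponent of the gap against exponent of the next length

By (9) the gap on an interval is at most $C_2t_0^s$, with $s=S_m$ or $s=l_m+S_a$. By (4) the next interval has length at least $c_0(M+1)^{-n'}$, where $n'$ is $l_{m+1}$, respectively $l_{m'}+l_{a'}$ for the next pair $(m',a')$. Since $t_0$ is close to $\frac1{M+1}$ in the sense of (6), it suffices to show
$$s\ge(1+\eta)n'\quad\text{for large }m.\tag{10}$$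
Recall $l_{j-i}\ge2^{-i}l_j$ and $f(j)\ge j-2$ for $j\ge2$. Let $m$ be large.

**Step 1.** We prove (10) on the left, for the order $J_1,J_2,\dots$:
$$S_m=l_m+l_{f(m)}+S_{f^2(m)}=l_{m+1}+S_{f^2(m)}\ge l_{m+1}+l_{m-4}\ge(1+2^{-5})l_{m+1}\ge(1+\eta)l_{m+1}.$$

**Step 2.** We prove (10) on the right, where the pairs are enumerated as $(m,b(m)),(m,b(m)+1),\dots,(m,f(m)-1),(m+1,b(m+1)),\dots$. Let $s=l_m+S_a$.

* Next pair $(m,a+1)$. Then $n'=l_m+l_{a+1}=l_m+l_a+l_{f(a)}\le2l_m$ and $s=l_m+l_a+l_{f(a)}+S_{f^2(a)}$. As $a\ge m-8$, $s-n'=S_{f^2(a)}\ge l_{f^2(a)}\ge l_{m-12}\ge2^{-12}l_m\ge\eta n'$.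
* Next pair $(m+1,b(m+1))$. Now $a=e:=f(m)-1$, so $l_{m+1}=l_m+l_{e+1}=l_m+l_e+l_{f(e)}$, $c(m+1)=f(e)$ and $b(m+1)=f^2(e)=:b$. Hence $n'=l_{m+1}+l_b=l_m+l_e+l_{f(e)}+l_b$ and $s=l_m+S_e=l_m+l_e+l_{f(e)}+S_b$. As $b\ge m-7$ and $n'\le4l_m$, $s-n'=S_b-l_b=S_{f(b)}\ge l_{m-9}\ge2^{-9}l_m\ge\eta n'$.

The second bullet explains the choice of $b(m)$: the exponents at the change from $m$ to $m+1$ match term by term up to $S_b-l_b$.

**Step 3.** We combine. By (4), (6), (9), (10), along the left sequence and along the right sequence,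
$$\frac{\sup_J|H-H(q)|}{|J_{\rm next}|}\le\frac{C_2}{c_0}\,(M+1)^{\,n'-\frac{1+\eta}{1+\eta/2}n'}\longrightarrow0.\tag{11}$$

## Proof of Theorem A

**Step 1.** We obtain the derivative. By (11), Lemma 3 applies to the intervals $J_{m,a}$ in the above order on the right and to the $J_m$ on the left. So $H$ is differentiable at $q$ and $H'(q)=0$.

**Step 2.** We show that $q\in\mathcal E$. Suppose $H$ is constant near $q$. For all large $m$, $H(p((U_m^-)^\infty))=H(q)$, so $R_{(U_m^-)^\infty}(t_0)=0$ and $\delta_m=0$ by Lemma 4(b). Let $J\ge0$ be minimal with $\delta_j=0$ for all $j\ge J$. By (3), $\delta_{f(m)}=0$ for all $m\ge\max(J,1)$.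

* $J=1$: $f(1)=0$ gives $\delta_0=0$, contradicting minimality.
* $J\ge2$: $\delta_{J-1}\ne0$ and $\delta_{f(J)}=0$, so $f(J)\ne J-1$. Thus $f(J)=J-2$ and $\delta_{J-2}=0$. From $0=\delta_J=\delta_{J-1}-t_0^{l_{J-1}}\delta_{f(J-1)}$ we get $\delta_{f(J-1)}\ne0$, so $f(J-1)\ne J-2$. If $J=2$, this contradicts $f(1)=0$. If $J\ge3$, then $f(J-1)=J-3$ and $f(J)=J-2$, contradicting (N) at index $J-1$.
* $J=0$: $\delta_0=\delta_1=0$. But $P_0=1+t^k-M\sum_{i\le k}t^i$ and $P_1=1+t^{k+1}-M\sum_{i\le k}t^i-(2-M)t^{k+1}$, so $P_1-P_0=-t^k(1-(M-1)t)$, which is nonzero at $t_0$ by (6). Contradiction.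

So $H$ is not locally constant at $q$, and $q\in\mathcal E\cap(1,M+1)$ with $H'(q)=0$.

**Step 3.** We count the points. Putting $g(m)=m-f(m)$, the admissible $f$ correspond to the sequences $g$ in $\{1,2\}$ with $g(1)=1$ and no two consecutive $2$'s. There are $2^{\aleph_0}$ of them. Different $f$ give different $\alpha$: at the first $m$ where they differ, the words $U_m$ coincide, one sequence begins with $U_m\overline{U_{m-1}}^{\,+}$, hence with $U_m\overline{U_{m-2}}$, and the other with $U_m\overline{U_{m-2}}^{\,+}$. By (F1) the bases differ.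

**Step 4.** We locate the points. From $1=\pi_q(\alpha)\ge M\sum_{i\le k}q^{-i}$ and $q<M+1$ it follows that $q\to M+1$ as $k\to\infty$, uniformly in $f$. Every sufficiently large $k$ is allowed in (5), so we may take $k$ with all these $q$ in $(M+1-\varepsilon,M+1)$. $\square$

## Theorem B: three shapes of $\alpha(q)$

Let $q\in(1,M+1)$ and $\alpha=\alpha(q)$. By (F1), $\sigma^n\alpha\le\alpha$ always. So either $\alpha\notin\mathbf V$ because a lower inequality fails, or $\alpha\in\mathbf V$. In the first two cases below one side of $q$ is flat. In the third we find plateaus to the right of $q$ whose length is at least a fixed multiple of their distance from $q$.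

**Case 1: $\alpha\notin\mathbf V$.** We show that $H$ is constant on a left neighbourhood of $q$.

**Step 1.** We find a convenient failure. There are $i\ge0$, $j\ge1$ with $\alpha_{i+1}\dots\alpha_{i+j}<\overline{\alpha_1\dots\alpha_j}$, and we may take $i\ge1$. Indeed, if only $\alpha<\bar\alpha$ is known, then $2\alpha_1\le M$. If $2\alpha_1<M$, then $\alpha_2\le\alpha_1<\bar\alpha_1$, and $i=j=1$ works. If $2\alpha_1=M$, then $\alpha$ begins with $(M/2)^r$, $r\ge1$, followed by a digit $<M/2=\bar\alpha_1$, and $i=r$, $j=1$ works.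

**Step 2.** We show that $\alpha(\cdot)$ is left-continuous at $q$. As $q'\uparrow q$ the $\alpha(q')$ increase strictly, hence converge digit by digit to some $x$ with $\sigma^nx\le x$ for all $n$ and $\pi_q(x)=1$. If $x=v0^\infty$ with a word $v$, then $\alpha(q')$ begins with $v$ for $q'$ close to $q$, so $\alpha(q')\ge x$, contradicting $\alpha(q')<x$. So $x$ does not end in $0^\infty$, $x=\alpha(p)$ for some $p$ by (F1), and $\pi_p(x)=1=\pi_q(x)$ gives $p=q$.

**Step 3.** We show that $X_{\alpha(q')}$ does not depend on $q'\le q$ close to $q$. By Step 2, $\alpha'=\alpha(q')$ has prefix $\alpha_1\dots\alpha_{i+j}$. Let $x\in X_{\alpha'}$ and suppose $\sigma^nx$ begins with $\alpha_1\dots\alpha_i$. Since $\sigma^{n+i}x\ge\overline{\alpha'}$, the next $j$ digits are at least $\overline{\alpha_1\dots\alpha_j}>\alpha_{i+1}\dots\alpha_{i+j}$, so $\sigma^nx>\alpha'$, a contradiction. By symmetry $\sigma^nx$ does not begin with $\overline{\alpha_1\dots\alpha_i}$. Hence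
$$X_{\alpha'}=\{x:\ \overline{\alpha_1\dots\alpha_i}<x_{n+1}\dots x_{n+i}<\alpha_1\dots\alpha_i\ \ \forall n\ge0\},$$
the inclusion "$\supseteq$" being clear from the prefixes. By Lemma 1, $H$ is constant on a left neighbourhood of $q$, and $H'(q)=0$ if it exists.

**Case 2: $\alpha\in\mathbf V$ periodic.** Let $\alpha=w^\infty$ with minimal period $n$. We have $2\alpha_1\ge M$. If $2\alpha_1=M$, all digits lie between $\bar\alpha_1=M/2$ and $\alpha_1=M/2$, so $\alpha=(M/2)^\infty$, $X_\alpha=\{\alpha\}$, $H(q)=0$, and $H=0$ to the left of $q$; so $H'(q)=0$ if it exists. Let $2\alpha_1>M$.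

**Step 1.** We show that $w^+$ exists. If $w_n=M$, then $M\alpha=\sigma^{n-1}\alpha\le\alpha$ gives $\alpha_1=M$ and $\alpha\le\sigma\alpha\le\alpha$. Then $\alpha=M^\infty$ and $q=M+1$, excluded. Put $u=w^+$.

**Step 2.** We show that $u$ is good. For $1\le i<n$, $w_{i+1}\dots w_n<w_1\dots w_{n-i}$: the inequality $\le$ holds since $\sigma^i\alpha\le\alpha$, and equality would give $\alpha\le\sigma^{n-i}\alpha\le\alpha$, contradicting minimality of $n$. Hence $u_{i+1}\dots u_n\le u_1\dots u_{n-i}$. From $\alpha\in\mathbf V$, $w_{i+1}\dots w_n\ge\overline{w_1\dots w_{n-i}}$, hence $u_{i+1}\dots u_n>\overline{u_1\dots u_{n-i}}$. Finally $u>w\ge\bar w>\bar u$ is the lower inequality for $i=0$.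

By Lemma 4, $H$ is constant on $[q,p((u\bar u)^\infty)]$, a non-degenerate interval, so $H'(q)=0$ if it exists.

**Case 3: $\alpha\in\mathbf V$ not periodic.** Then $2\alpha_1>M$, since otherwise $\alpha=(M/2)^\infty$.

**Step 1.** We find infinitely many prefixes from which good words can be made. Call $\alpha_1\dots\alpha_n$ *unbordered* if $\alpha_{i+1}\dots\alpha_n<\alpha_1\dots\alpha_{n-i}$ for $1\le i<n$. Let $w=\alpha_1\dots\alpha_n$ be unbordered. Then $\alpha=w\sigma^n\alpha\le w\alpha\le ww\alpha\le\cdots$ gives $\alpha\le w^\infty$, and $\alpha\ne w^\infty$. Let $K>n$ be the first index where they differ; $\alpha_K<(w^\infty)_K$. Then $\alpha_1\dots\alpha_K$ is unbordered: for $1\le i<K$,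
$$\alpha_{i+1}\dots\alpha_K<(w^\infty)_{i+1}\dots(w^\infty)_K\le(w^\infty)_1\dots(w^\infty)_{K-i}=\alpha_1\dots\alpha_{K-i},$$
where the second inequality holds since $\sigma^i(w^\infty)\le w^\infty$ by unborderedness of $w$. Starting from $n=1$ we obtain infinitely many unbordered prefixes.

**Step 2.** We attach a plateau to each. Let $w$ be unbordered of length $n\ge2$. Then $w_n<w_1\le M$, and $u=w^+$ is good: the upper inequalities follow from unborderedness, the lower ones from $\alpha\in\mathbf V$ as in Case 2. Lemma 4 gives $[a,b]$ with $a=p(w^\infty)>q$, $b=p((u\bar u)^\infty)$ and $H(a)=H(b)$.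

**Step 3.** We bound its distance from $q$. If $p\in(q,M+1]$ and $\alpha(p),\alpha(q)$ share the first $l$ digits, then, as $\alpha_1\ge1$,
$$\frac{p-q}{pq}\le\pi_q(\alpha)-\pi_p(\alpha)=\pi_p(\alpha(p))-\pi_p(\alpha)\le\frac M{p-1}p^{-l},$$
so $p-q\le Cq^{-l}$ with $C=C(q,M)$. Hence $a-q\le Cq^{-n}$ and $b-q\le Cq^{1-n}$.

**Step 4.** We compare with its length. By Step 3, $1\le(b/q)^n\le(1+Cq^{-n})^n\to1$ as $n\to\infty$. By Lemma 4(c) and $q<M+1$, for large $n$, $b-a\ge c'q^{-n}\ge c''(a-q)$ with $c',c''>0$ independent of $n$.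

**Step 5.** We conclude. If $D=H'(q)$ exists, then along these prefixes $\frac{H(a)-H(q)}{a-q}\to D$ and $\frac{H(b)-H(q)}{b-q}\to D$. But $H(a)=H(b)$ and $b-q\ge(1+c'')(a-q)$ give $D\le\frac D{1+c''}$. Since $D\ge0$, $D=0$. $\square$

## Corollary C: $N$ is uncountable near every point of $\mathcal E\cap(1,M+1)$

The inclusion $N\subseteq\mathcal E$ was noted with the facts. Theorem A gives at least $2^{\aleph_0}$ points in $\mathcal E\cap(1,M+1)\setminus N$, and there are trivially at most that many. On this set $H'=0$ by Theorem B. It remains to treat neighbourhoods.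

Let $I\subseteq(1,M+1)$ be an open interval meeting $\mathcal E$, and suppose $N\cap I$ is countable. By Theorem B, $H'=0$ on $I\setminus N$. We show that $H$ is constant on $I$, which contradicts $\mathcal E\cap I\ne\emptyset$. Otherwise there are $c<d$ in $I$ and $\varepsilon>0$ with $H(d)-H(c)>\varepsilon(d-c)$. Put $\varphi(x)=H(x)-\varepsilon x$, so $\varphi(c)<\varphi(d)$. Choose $z\in(\varphi(c),\varphi(d))$ outside the countable set $\varphi(N\cap[c,d])$, and let
$$x_0=\sup\{x\in[c,d]:\varphi(x)\le z\}.$$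
By continuity $\varphi(x_0)=z$ and $c<x_0<d$. By the choice of $z$, $x_0\notin N$, so $\varphi'(x_0)=-\varepsilon<0$. But $\varphi(x)>z=\varphi(x_0)$ for $x_0<x\le d$, so $\varphi'(x_0)\ge0$, a contradiction. $\square$
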